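# Total variation and the truncated Hilbert transform: why the exponent is squared

## 1. Functions of one sign

Let $H:L^2(\mathbb R)\to L^2(\mathbb R)$ be the Hilbert transform,
$$(Hf)(x)=\frac1\pi\,\mathrm{p.v.}\int_{\mathbb R}\frac{f(y)}{x-y}\,dy ,$$
equivalently the Fourier multiplier $-i\,\mathrm{sgn}(\xi)$. Since the multiplier has modulus $1$ almost everywhere, $H$ is an isometry of $L^2(\mathbb R)$. Fix two bounded intervals $I,J$ of positive length, neither contained in the other. Endpoints affect none of the norms below, so we take $I=[a,b]$ and $J$ closed and read the hypothesis for the closed intervals. It says that one of the two intervals starts strictly earlier and the same one ends strictly earlier. Hence both $I\setminus J$ and $J\setminus I$ contain open intervals. All functions are real. A function $f\in L^2(I)$ is extended by zero to $\mathbb R$, and $f_x$ is its derivative on $I$. When $x\notin I$ nothing is singular, and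
$$Hf(x)=\frac1\pi\int_I\frac{f(y)}{x-y}\,dy .$$

Suppose we see $Hf$ only on $J$. How small can $\|Hf\|_{L^2(J)}$ be, compared with the size of $f$, if we know how much $f$ varies? When $f$ has one sign, this is easy. Recall that $W^{1,p}(I)$ is the space of absolutely continuous $f$ on $I$ with $f_x\in L^p(I)$, that $H^1(I)=W^{1,2}(I)$, and that $\|f_x\|_{L^1(I)}$ is the total variation of $f$.

**Proposition 1.** There is $c>0$ depending only on $I,J$ such that for every nonzero $f\in W^{1,1}(I)$ with $f\ge0$, writing $R=\|f_x\|_{L^1(I)}/\|f\|_{L^2(I)}$,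
$$\|Hf\|_{L^2(J)}\ \ge\ \frac{c}{1+R}\,\|f\|_{L^2(I)} .$$

**Proof.** Let $J_0\subset J\setminus I$ be a closed interval of positive length, and let $\Delta$ be the largest distance between a point of $J_0$ and a point of $I$. The interval $J_0$ lies on one side of $I$, so for $x\in J_0$ the kernel $1/(x-y)$ has a constant sign on $I$ and modulus at least $1/\Delta$. Thus $|Hf(x)|\ge\|f\|_{L^1(I)}/(\pi \Delta)$ on $J_0$, and
$$\|Hf\|_{L^2(J)}\ge \frac{|J_0|^{1/2}}{\pi \Delta}\|f\|_{L^1(I)} .$$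
It remains to bound $\|f\|_1$ from below. Since $|f(x)-f(y)|\le\|f_x\|_1$, averaging in $y$ gives
$$\|f\|_\infty\le |I|^{-1}\|f\|_1+\|f_x\|_1\le |I|^{-1/2}\|f\|_2+\|f_x\|_1 .$$
Also $\|f\|_2^2\le\|f\|_\infty\|f\|_1$, so $\|f\|_1\ge\|f\|_2^2/\|f\|_\infty\ge\|f\|_2/(|I|^{-1/2}+R)$. Since $|I|^{-1/2}+R\le\max(1,|I|^{-1/2})(1+R)$, this proves the claim. $\square$

So for functions of one sign the loss is only polynomial in $R$, and since $1+R\le e^R$ it is certainly no worse than $e^{-R}$. What changes when $f$ is allowed to change sign? The first step breaks: on $J_0$ the transform no longer sees $\|f\|_1$, because positive and negative parts of $f$ can cancel. The question is how much cancellation a given amount of variation can buy.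

## 2. The $L^1$ conjecture and the exponents $1/\beta$

The problem comes from Rima Alaifari, Lillian B. Pierce, Stefan Steinerberger, "Lower bounds for the truncated Hilbert transform", arXiv:1311.6845 (2013). It is known that there are $c_1,c_2>0$ depending only on $I,J$ with
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f_x\|_{L^2(I)}}{\|f\|_{L^2(I)}}\Big)\|f\|_{L^2(I)}\qquad(0\ne f\in H^1(I)),\tag{1}$$
and this is sharp. The conjecture says that $\|f_x\|_{L^2}$ may be replaced by $\|f_x\|_{L^1}$: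
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f_x\|_{L^1(I)}}{\|f\|_{L^2(I)}}\Big)\|f\|_{L^2(I)}\qquad(0\ne f\in H^1(I)).\tag{2}$$
By Proposition 1, (2) is true for functions of one sign. In general it is false, for every admissible pair $I,J$.

**Theorem A.** Let $I,J$ be as above. There are Lipschitz functions $f_\ell$ on $I$, $\ell=1,2,\dots$, nonzero and vanishing at the endpoints of $I$ (so $f_\ell\in H^1(I)$), with
$$\frac{\|\partial_xf_\ell\|_{L^1(I)}}{\|f_\ell\|_{L^2(I)}}\le C\sqrt\ell,\qquad \|Hf_\ell\|_{L^2(J)}\le C\,16^{-\ell}\|f_\ell\|_{L^2(I)} .$$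

This contradicts (2), which would give $c_1e^{-c_2C\sqrt\ell}\le C\,16^{-\ell}$ for all $\ell$; that fails for large $\ell$.

To say what is true, let $p,q\in[1,\infty]$, put
$$\beta=1-\Big(\frac1p-\frac1q\Big)_+\in[0,1],$$
and define
$$m_{p,q}(K)=\inf\{\|Hf\|_{L^2(J)}:\ f\in W^{1,p}(I),\ \|f\|_{L^q(I)}=1,\ \|f_x\|_{L^p(I)}\le K\}.$$
For example, $m_{p,q}(0)$ involves only the constants $f=\pm|I|^{-1/q}$. Increasing $K$ enlarges the set over which we minimize, so $m_{p,q}$ is nonincreasing. As for $\beta$: it equals $1$ whenever $p\ge q$, it equals $\frac12$ for $(p,q)=(1,2)$, and it equals $0$ only if $\frac1p-\frac1q=1$, that is, only for $(p,q)=(1,\infty)$.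

**Theorem B.** Let $p,q\in[1,\infty]$.

1. If $(p,q)\neq(1,\infty)$, then for all $K\ge0$: $\;c\,e^{-CK^{1/\beta}}\le m_{p,q}(K)\le C\,e^{-cK^{1/\beta}}$. In particular
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\Big(\frac{\|f_x\|_{L^p(I)}}{\|f\|_{L^q(I)}}\Big)^{\theta}\Big)\|f\|_{L^q(I)}\qquad(0\ne f\in W^{1,p}(I))\tag{3}$$
holds for some $c_1,c_2>0$ if and only if $\theta\ge1/\beta$. The "only if" part already holds within Lipschitz $f$.
2. If $(p,q)=(1,\infty)$, then $m_{1,\infty}(K)=0$ if and only if $K\ge1$.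

Here and below $C,c,A,\dots$ are positive constants depending only on $I,J$ (and on $p,q$ where these occur). The letters $C,c$ without index may change from line to line. We write $\frac1p+\frac1{p'}=1$.

For $(p,q)=(2,2)$ we get $1/\beta=1$, which is (1); the proof below does not use (1). For $q=2$ one has $1/\beta=\frac{2p}{3p-2}$ if $1\le p\le2$, and $1/\beta=1$ if $p\ge2$. For $(1,2)$ we get $1/\beta=2$, so the correct replacement of (2) is
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f_x\|_{L^1(I)}^2}{\|f\|_{L^2(I)}^2}\Big)\|f\|_{L^2(I)},$$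
and the power $2$ is optimal. For $(1,1)$ we get $1/\beta=1$. So a linear exponent in $\|f_x\|_{L^1}$ is correct, and sharp, if $f$ is measured in $L^1$:
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f_x\|_{L^1(I)}}{\|f\|_{L^1(I)}}\Big)\|f\|_{L^1(I)} .$$

## 3. Vanishing moments and what they cost

How does one make $Hf$ small on $J$? Take $I=[-1,1]$ and $J=[2,3]$. For $x\in J$,
$$\pi Hf(x)=\int_{-1}^1\frac{f(y)}{x-y}\,dy=\sum_{k\ge0}\frac1{x^{k+1}}\int_{-1}^1 f(y)y^k\,dy .$$
For $f=1$ the leading term is $2/x$. For $f=y$ the zeroth moment vanishes and the leading term is $\frac{2}{3x^2}$. For $f=y^2-\frac13$ the moments $0$ and $1$ vanish, and the leading term is $\big(\frac25-\frac29\big)x^{-3}=\frac8{45}x^{-3}$. The ratios $\|f_x\|_1/\|f\|_2$ in these three cases are $0$, $2/\sqrt{2/3}=\sqrt6\approx2.4$ and $2/\sqrt{8/45}=\sqrt{45/2}\approx4.7$. In general, if the first $n$ moments vanish, the series starts at $k=n$, and for $x\ge2$ the transform is $O(2^{-n})\|f\|_1$. So vanishing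 moments make $Hf$ exponentially small, and the question becomes what $n$ vanishing moments cost in variation.

They cost sign changes. Suppose $f\neq0$ is continuous and $\int f y^k\,dy=0$ for $0\le k\le n-1$. Then $f$ changes sign at least $n$ times. Indeed, if it changed sign only at $t_1<\dots<t_r$ with $r\le n-1$, then $f(y)\prod_i(y-t_i)$ would be of one sign and not identically zero, so its integral would be nonzero; but $\prod_i(y-t_i)$ has degree at most $n-1$, so the integral is $0$.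

Let $h_0,\dots,h_n$ be the heights of $|f|$ between consecutive sign changes. The total variation is at least $\sum_j(h_j+h_{j+1})$. If all heights are comparable to $h$, the variation is at least of order $nh$, while $\|f\|_2\le\|f\|_\infty|I|^{1/2}$ is at most of order $h$: the ratio is at least of order $n$, and this is exactly what (2) predicts.

## 4. Oscillations of equal height are consistent with the conjecture

The natural way to produce many vanishing moments is to substitute $x=\sin\varphi$. Then $\int_{-1}^1g(x)x^k\,dx$ becomes the integral of $g(\sin\varphi)$ against $\sin^k\!\varphi\cos\varphi$, a trigonometric polynomial of degree at most $k+1$. So vanishing moments mean "no low frequencies", and the first candidate is a pure high frequency,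
$$g(\sin\varphi)=\cos^2\!\varphi\,\sin(8\ell\varphi),\qquad|\varphi|\le\pi/2 ,$$
where $\cos^2\varphi$ makes $g$ Lipschitz and zero at $\pm1$.

Let us test it for $\ell=1$. The even moments vanish because $g$ is odd. For $k=1,3,5$ the weights are
$$\cos^3\!\varphi\sin\varphi=\tfrac14\sin2\varphi+\tfrac18\sin4\varphi,\qquad \cos^3\!\varphi\sin^3\!\varphi=\tfrac1{32}(3\sin2\varphi-\sin6\varphi),$$
$$\cos^3\!\varphi\sin^5\!\varphi=\tfrac1{64}(3\sin2\varphi-\sin6\varphi)(1-\cos2\varphi).$$
On an interval of length $\pi$ the first two are orthogonal to $\sin8\varphi$. The third contains $\frac1{128}\sin8\varphi$ and has integral $\frac{\pi}{256}\ne0$ against it. So exactly the moments $k\le4$ vanish before the first nonzero one. Section 5 shows that for general $\ell$ the moments $k\le4\ell$ vanish.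

Does this candidate refute (2)? It does not. On $|\varphi|\le\pi/4$ there are $4\ell$ points $\varphi=(2j+1)\pi/(16\ell)$ at which $\sin(8\ell\varphi)=\pm1$ with alternating signs, and there $|g|\ge\frac12$. So $g$ has total variation at least $4\ell-1\ge3\ell$. On the other hand $\|g\|_{L^2(-1,1)}\le\sqrt2$. Thus $\|g'\|_1/\|g\|_2\ge\frac3{\sqrt2}\ell$, and (2) then permits $Hf$ to be of size $e^{-c\ell}$, which is all that $4\ell$ vanishing moments give by the argument above. The obstruction is that all the heights are comparable.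

The total variation, however, records the heights of the oscillations and not their widths. Suppose one oscillation has height $1$ and width about $1/\ell$, and the heights of the others decay fast enough to be summable. Then the variation is $O(1)$, while $\|g\|_2$ is still of size at least about $\ell^{-1/2}$. The ratio becomes $O(\sqrt\ell)$. To achieve this without losing the vanishing moments, we multiply $\sin(8\ell\varphi)$ by an envelope that is concentrated at scale $1/\ell$ and is itself a trigonometric polynomial of degree below $4\ell$. The product still has no low frequencies.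

## 5. Concentrated oscillations: proof of Theorem A

We treat the concentrated and the spread-out functions together, since Theorem B needs both. For $\ell\ge1$ and $\nu\in\{0,4\}$ put, with $x=\sin\varphi$, $|\varphi|\le\pi/2$,
$$g_{\ell,\nu}(x)=G(\varphi):=\cos^2\!\varphi\,D(\varphi)^\nu\sin(8\ell\varphi),\qquad D(\varphi)=\frac{\sin\ell\varphi}{\ell\sin\varphi}=\frac1\ell\sum_{j=0}^{\ell-1}e^{i(\ell-1-2j)\varphi}.$$
For instance $D=1$ if $\ell=1$ and $D=\cos\varphi$ if $\ell=2$. For large $\ell$, $D$ is a bump of height $1$ and width about $1/\ell$ at $\varphi=0$.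

**Step 0: bounds on the envelope.** From the exponential sum, $|D|\le1$ and $|D'|\le\ell$. Since $|\sin\varphi|\ge2|\varphi|/\pi$ for $|\varphi|\le\pi/2$, also $|D|\le\min\big(1,\frac{\pi}{2\ell|\varphi|}\big)$. Hence
$$\int_{-\pi/2}^{\pi/2}|D|^3\,d\varphi\le2\Big(\frac{\pi}{2\ell}+\int_{\pi/2\ell}^\infty\Big(\frac{\pi}{2\ell\varphi}\Big)^3d\varphi\Big)=2\cdot\frac\pi{2\ell}\Big(1+\frac12\Big)=\frac{3\pi}{2\ell}.\tag{4}$$
The derivative of $g$ will be bounded by $|D|^{\nu-1}$, and $\nu$ must be even for a symmetry used in Step 1. With $\nu=2$ the same computation for $\int|D|$ would lose a logarithm, so we take $\nu=4$.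

**Step 1: vanishing moments.** We show that
$$\int_{-1}^1g_{\ell,\nu}(x)x^k\,dx=0\qquad\text{for }0\le k\le4\ell.\tag{5}$$
The integral equals $\int_{-\pi/2}^{\pi/2}G\sin^k\!\varphi\cos\varphi\,d\varphi$. To use orthogonality we need a full period, so consider $\varphi\mapsto\pi-\varphi$. Under this map $\cos^2\varphi$ is invariant, $D$ becomes $(-1)^{\ell+1}D$, so $D^\nu$ is invariant, and $\sin(8\ell\varphi)$ changes sign; hence $G$ changes sign. Also $\cos\varphi$ changes sign and $\sin\varphi$ is invariant. So the integrand is invariant, its integrals over $[-\pi/2,\pi/2]$ and $[\pi/2,3\pi/2]$ agree, and the moment equals $\frac12\int_{-\pi}^{\pi}G\sin^k\!\varphi\cos\varphi\,d\varphi$. The factor $\cos^2\!\varphi\,D^\nu$ has degree at most $2+4(\ell-1)=4\ell-2$ (for $\nu=0$ its degree is $2\le4\ell-2$). Multiplying by $\sin(8\ell\varphi)$ shifts frequencies by $\pm8\ell$, so every frequency of $G$ has modulus at least $4\ell+2$. But $\sin^k\!\varphi\cos\varphi$ has degree at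 most $k+1\le4\ell+1$. By orthogonality the integral is $0$.

**Step 2: derivative bounds.** We have $g'(x)=G'(\varphi)/\cos\varphi$, and
$$G'=-2\cos\varphi\sin\varphi\,D^\nu\sin(8\ell\varphi)+\nu\cos^2\!\varphi\,D^{\nu-1}D'\sin(8\ell\varphi)+8\ell\cos^2\!\varphi\,D^\nu\cos(8\ell\varphi).$$
Every term contains a factor $\cos\varphi$, so division is harmless. For $\nu=4$,
$$|g'|\le2D^4+4|D|^3|D'|+8\ell D^4\le14\,\ell\,|D|^3 ,$$
and for $\nu=0$, $|g'|\le2+8\ell\le10\ell$. In particular $g$ is continuous on $[-1,1]$ with bounded derivative inside, hence Lipschitz, and $g(\pm1)=0$. Since $dx=\cos\varphi\,d\varphi\le d\varphi$ and $|D|^{3p}\le|D|^3$, (4) gives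
$$\|g_{\ell,4}'\|_{L^p}\le14\ell\Big(\frac{3\pi}{2\ell}\Big)^{1/p}\le70\,\ell^{1-1/p},\qquad\|g_{\ell,0}'\|_{L^p}\le10\ell\cdot2^{1/p}\le20\,\ell.\tag{6}$$

**Step 3: size.** We bound the norms of $g$ from below. Let $\varphi\in\big[\frac{\pi}{48\ell},\frac{5\pi}{48\ell}\big]$. Then $8\ell\varphi\in[\frac\pi6,\frac{5\pi}6]$, so $\sin8\ell\varphi\ge\frac12$. Also $D\ge\frac{\sin\ell\varphi}{\ell\varphi}\ge\frac2\pi$, since $0<\ell\varphi\le\pi/2$. Finally $\cos^2\varphi\ge\frac12$, since $\varphi\le\pi/4$. So $g_{\ell,4}\ge\frac12\cdot\frac{16}{\pi^4}\cdot\frac12=\frac4{\pi^4}$ on a set of $x$ of measure at least $\frac1{\sqrt2}\cdot\frac{\pi}{12\ell}\ge\frac1{6\ell}$, and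
$$\|g_{\ell,4}\|_{L^q}\ge\frac4{\pi^4}(6\ell)^{-1/q}.\tag{7}$$
For $\nu=0$, Hölder on $[-1,1]$ gives $\|g\|_1\le2\|g\|_q$. Moreover $|\sin|\ge\sin^2$, $\cos^3\varphi\ge1/\sqrt8$ on $|\varphi|\le\pi/4$, and $\int_{-\pi/4}^{\pi/4}\sin^2(8\ell\varphi)\,d\varphi=\frac\pi4$. So
$$\|g_{\ell,0}\|_{L^q}\ge\frac12\|g_{\ell,0}\|_{L^1}\ge\frac12\int_{|\varphi|\le\pi/4}\cos^3\!\varphi\,\sin^2(8\ell\varphi)\,d\varphi\ge\frac1{2\sqrt8}\cdot\frac\pi4.\tag{8}$$

**Step 4: transplantation to $I$.** We move $g$ into the part of $I$ away from $J$. Choose $s_0$ in the interior of $I\setminus J$ and $\rho>0$ with $[s_0-\rho,s_0+\rho]\subset I$ and $\operatorname{dist}(s_0,J)\ge2\rho$. Put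
$$f(x)=g_{\ell,\nu}\Big(\frac{x-s_0}\rho\Big)\ \text{ for }|x-s_0|\le\rho,\qquad f=0\ \text{ elsewhere on }I .$$
Since $g(\pm1)=0$, $f$ is Lipschitz and vanishes at the endpoints of $I$. Let $x\in J$. On the support of $f$ we have $|y-s_0|\le\rho\le\frac12|x-s_0|$, so the point $x$ is off the support (even if $x\in I$), and we may expand
$$\frac1{x-y}=\sum_{k\ge0}\frac{(y-s_0)^k}{(x-s_0)^{k+1}} .$$
By (5), $\int f(y)(y-s_0)^k\,dy=0$ for $k\le4\ell$. Therefore
$$|Hf(x)|\le\frac1\pi\sum_{k\ge4\ell+1}\frac{\rho^k}{(2\rho)^{k+1}}\|f\|_{L^1}=\frac{16^{-\ell}}{2\pi\rho}\|f\|_{L^1}.$$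
Taking the $L^2(J)$ norm and using Hölder on $I$,
$$\|Hf\|_{L^2(J)}\le C\,16^{-\ell}\|f\|_{L^q(I)}\qquad\text{for all }q\in[1,\infty].\tag{9}$$

**Step 5: conclusion.** Take $\nu=4$, $p=1$, $q=2$. The rescaling by $\rho$ changes norms only by constants. By (6), $\|f_x\|_1\le C$; by (7), $\|f\|_2\ge c\,\ell^{-1/2}$. So $\|f_x\|_1/\|f\|_2\le C\sqrt\ell$, and (9) with $q=2$ completes the proof of Theorem A. $\blacksquare$

## 6. The upper bound for $m_{p,q}$ and the necessity of $\theta\ge1/\beta$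

Concentration multiplies the ratio by a power of $\ell$. By (6)–(8), the ratio $\|f_x\|_p/\|f\|_q$ is at most $C\ell^{1-1/p+1/q}$ for $\nu=4$ and at most $C\ell$ for $\nu=0$. The first exponent is at most $1$ exactly when $p\le q$. So use $\nu=4$ if $p\le q$ and $\nu=0$ if $p>q$. In both cases we obtain Lipschitz functions $f_\ell$ with
$$R_\ell:=\frac{\|\partial_xf_\ell\|_{L^p}}{\|f_\ell\|_{L^q}}\le C_0\,\ell^\beta,\qquad\|Hf_\ell\|_{L^2(J)}\le C\,16^{-\ell}\|f_\ell\|_{L^q}.\tag{10}$$
This is where $\beta$ comes from. Note that for $p=q=2$ concentration gains nothing.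

**Upper bound in Theorem B(1).** Let $(p,q)\ne(1,\infty)$, so $\beta>0$. By (10), $m_{p,q}(C_0\ell^\beta)\le C\,16^{-\ell}$. For $K\ge C_0$ let $\ell\ge1$ be the largest integer with $C_0\ell^\beta\le K$. Then $2\ell\ge\ell+1>(K/C_0)^{1/\beta}$. Since $m_{p,q}$ is nonincreasing,
$$m_{p,q}(K)\le C\,16^{-\ell}\le C\,e^{-cK^{1/\beta}} .$$
For $K<C_0$ we have $m_{p,q}(K)\le m_{p,q}(0)<\infty$ (constants are allowed), while $e^{-cK^{1/\beta}}$ is bounded below, so the bound holds after enlarging $C$.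

**Necessity of $\theta\ge1/\beta$.** Suppose (3) holds for Lipschitz $f$ with some $\theta<1/\beta$. The functions $f_\ell$ vanish at $a$, so $\|f_\ell\|_q\le C\|f_\ell\|_\infty\le C\|\partial_xf_\ell\|_1\le C\|\partial_xf_\ell\|_p$. Hence $R_\ell\ge c>0$, and $R_\ell^\theta\le C(1+\ell^{\beta\theta})$ whatever the sign of $\theta$. With (10), (3) would give $c_1\exp(-c_2C(1+\ell^{\beta\theta}))\le C\,16^{-\ell}$ for all $\ell$. This is false for large $\ell$ because $\beta\theta<1$.

**Sufficiency, reduced to the lower bound.** It remains to prove (3) with $\theta=1/\beta$. It gives the lower bound $m_{p,q}(K)\ge c\,e^{-CK^{1/\beta}}$ at once, and it gives (3) for every $\theta\ge1/\beta$, because $R^{1/\beta}\le1+R^\theta$.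

## 7. Recovering polynomial integrals of $f$ from $Hf$ on $J$

Now we need a lower bound for $Hf$. On an interval outside $I$, $Hf$ is analytic and its Taylor coefficients are moments of $f$ in a suitable variable. This section shows that the moments up to order $N$ can be recovered with a loss of $e^{AN}$.

Fix $J_0=[c_0-r,c_0+r]\subset J\setminus I$, let $d:=\operatorname{dist}(c_0,I)>0$, and take $r$ so small that $\varrho:=r/d\le\frac1{16}$. Put
$$w(y)=\frac d{y-c_0},\qquad\frac{dw}{dy}=-\frac{w^2}d.\tag{11}$$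
On $I$ we have $|y-c_0|\ge d$ and $y-c_0$ has constant sign. So $w$ maps $I$ diffeomorphically and decreasingly onto an interval $I_w=[w_-,w_+]\subset[-1,1]\setminus\{0\}$ of length $\lambda>0$. As $|w|$ is bounded below on $I_w$, $|dy/dw|=d/w^2$ is bounded above. For example, if $I=[-1,1]$ and $c_0=2$, then $d=1$, $w(y)=1/(y-2)$ and $I_w=[-1,-\frac13]$.

We use three classical facts about a polynomial $P$ of degree at most $n$.

- **Bernstein–Walsh.** $|P(z)|\le|z+\sqrt{z^2-1}|^n\max_{[-1,1]}|P|$ for $z\in\mathbb C$, with the branch of modulus at least $1$. (With $z=\frac12(\zeta+\zeta^{-1})$, $|\zeta|\ge1$, the function $P(z)\zeta^{-n}$ is analytic in $|\zeta|>1$, bounded at infinity, and at most $\max_{[-1,1]}|P|$ in modulus on $|\zeta|=1$; apply the maximum principle.) In particular the factor is at most $(|z|+\sqrt{|z|^2+1})^n$.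
- **Markov.** $\max_{[-1,1]}|P'|\le n^2\max_{[-1,1]}|P|$.
- **Sup against $L^2$.** $\max_{[-1,1]}|P|\le\frac{n+1}{\sqrt2}\|P\|_{L^2(-1,1)}$. (Expand $P$ in the normalized Legendre polynomials, which are bounded by $\sqrt{(2k+1)/2}$, and use Cauchy–Schwarz with $\sum_{k=0}^n\frac{2k+1}2=\frac{(n+1)^2}2$.)

**Lemma 1.** There is $A\ge1$ such that for all $f\in L^2(I)$, all $N\ge1$ and all polynomials $h(w)=\sum_{k=1}^Nb_kw^k$ with $|h|\le1$ on $I_w$,
$$\Big|\int_If(y)\,h(w(y))\,dy\Big|\le e^{AN}\|Hf\|_{L^2(J)}+e^{-N}\|f\|_{L^1(I)} .$$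

**Proof. Step 1: Taylor coefficients are moments.** Write $\varepsilon=\|Hf\|_{L^2(J)}$ and $\mu_k=\int_If\,w^k\,dy$, so $|\mu_k|\le\|f\|_1$. Let $F(z)=\int_I\frac{f(y)}{z-y}\,dy$, so $F=\pi Hf$ on $J_0$. For $z=c_0+ru$ with $|u|\le1$,
$$z-y=-(y-c_0)\Big(1-\frac{ru}{y-c_0}\Big)=-\frac dw(1-\varrho uw),\qquad\text{so}\qquad F=-\frac1d\sum_{k\ge0}\mu_{k+1}\varrho^ku^k .$$

**Step 2: truncation.** To use polynomial inequalities, let $P(u)$ be the partial sum over $k\le n$. For $|u|\le1$ the remainder is at most $\frac1d\cdot\frac{\varrho^{n+1}}{1-\varrho}\|f\|_1\le\frac2d\varrho^{n+1}\|f\|_1$, and its $L^2(-1,1)$ norm is at most $\sqrt2$ times this. Since $\|F(c_0+r\,\cdot)\|_{L^2(-1,1)}=r^{-1/2}\|F\|_{L^2(J_0)}\le\pi r^{-1/2}\varepsilon$,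
$$\|P\|_{L^2(-1,1)}\le\pi r^{-1/2}\varepsilon+\frac3d\varrho^{n+1}\|f\|_1 .$$

**Step 3: bounding the moments.** By Cauchy's estimate, each coefficient of $P$ is at most $\max_{|u|=1}|P|$. On $|u|=1$ the Bernstein–Walsh factor is at most $(1+\sqrt2)^n$. So each coefficient is at most $(1+\sqrt2)^n\frac{n+1}{\sqrt2}\|P\|_{L^2}\le(1+\sqrt2)^n2^n\|P\|_{L^2}\le5^n\|P\|_{L^2}$. The coefficient of $u^k$ is $-\frac1d\mu_{k+1}\varrho^k$, so for $0\le k\le n$
$$|\mu_{k+1}|\le5^n\varrho^{-k}\big(\pi d\,r^{-1/2}\varepsilon+3\varrho^{n+1}\|f\|_1\big).$$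

**Step 4: bounding the coefficients of $h$.** For complex $|w|\le1$ put $t=(2w-w_--w_+)/\lambda$. Then $|t|\le4/\lambda$, and $w\in I_w$ corresponds to $t\in[-1,1]$. As a polynomial in $t$ of degree at most $N$, $h$ satisfies $|h|\le(|t|+\sqrt{|t|^2+1})^N\le(2|t|+1)^N\le B^N$ with $B=1+8/\lambda$. By Cauchy's estimate on $|w|=1$, $|b_k|\le B^N$.

**Step 5: combining.** Take $n=LN$ with an integer $L\ge1$. For $1\le k\le N$, Step 3 applies to $\mu_k$ with the factor $\varrho^{-(k-1)}\le\varrho^{-N}$. Since $3\varrho\le1$ and $5\varrho\le\frac5{16}<e^{-1}$, we have $5^n\cdot3\varrho^{n+1}=3\varrho(5\varrho)^n\le e^{-n}$. With $N\le2^N$,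
$$\Big|\int_If\,h(w)\,dy\Big|\le\sum_{k=1}^N|b_k||\mu_k|\le\Big(\frac{2B}\varrho\Big)^N\Big(5^{LN}\pi d\,r^{-1/2}\varepsilon+e^{-LN}\|f\|_1\Big).$$
Choose $L\ge1+\log(2B/\varrho)$. The second term is then at most $e^{-N}\|f\|_1$. The first is at most $e^{AN}\varepsilon$ for a suitable $A\ge1$ depending only on $I,J$. $\square$

## 8. Approximating the primitive of a test function

By duality, $\|f\|_q=\sup\{\int_Ifs:\|s\|_{q'}\le1\}$, and Lemma 1 handles $\int_If\,h(w)$ for polynomials $h$ without constant term. The first thing to try is to approximate $s$ in $L^{q'}$ by such $h(w)$. This has no rate: for $q=2$, take a unit vector $s$ orthogonal to all $h(w)$ of degree at most $N$; it has distance $1$ from them. We have not used $f_x$ yet. So approximate instead the primitive $S(y)=\int_a^ys$, which has one derivative more than $s$, by a polynomial $Q(w)$, and integrate by parts. If $E=S-Q(w)$, then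
$$\int_If\,s=\int_If\,E'+\int_If\,\frac{d}{dy}Q(w(y))\,dy,\qquad\int_IfE'=f(b)E(b)-f(a)E(a)-\int_If_xE .$$
The derivative of $Q(w)$ is again a polynomial in $w$ by (11), and $|\int f_xE|\le\|f_x\|_p\|E\|_{p'}$.

The boundary terms are the trouble. The natural approximation of $S$, built below, gives $|E|\le CN^{-1/q}$ pointwise. With $|f(a)|,|f(b)|\le C(\|f\|_q+\|f_x\|_p)$, this puts a term $CN^{-1/q}\|f_x\|_p$ into the estimate. For $(p,q)=(2,2)$ that is $N^{-1/2}\|f_x\|_2$ where we want $N^{-1}\|f_x\|_2$; this bound would give the exponent $2$ instead of $1$. The remedy is to correct $Q$ so that $E$ vanishes at both endpoints, using polynomial bumps so narrow that $\|E\|_{p'}$ does not deteriorate.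

**Lemma 2.** Let $p,q\in[1,\infty]$, $N\ge2$, $s\in L^{q'}(I)$ with $\|s\|_{q'}\le1$, and $S(y)=\int_a^ys$. There is a polynomial $Q$ of degree at most $N$ such that $E(y)=S(y)-Q(w(y))$ satisfies
$$E(a)=E(b)=0,\qquad\|E\|_{L^{p'}(I)}\le C N^{-\beta},\qquad\max_{I_w}|Q|\le C .$$

**Proof. Step 1: passing to the circle.** Polynomials of degree $n$ in $\cos\theta$ are exactly the even trigonometric polynomials of degree $n$, so we parametrize
$$w=\frac{w_-+w_+}2+\frac\lambda2\cos\theta,\qquad\theta\in[0,\pi].$$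
Then $y=y(\theta)$ is smooth and increasing from $y(0)=a$ to $y(\pi)=b$, and $|y'(\theta)|\le C$. Extend $\Sigma(\theta)=S(y(\theta))$ to an even $2\pi$-periodic function; it is absolutely continuous. On $[0,\pi]$ we have $\Sigma'=s(y)\,y'$, and if $q'<\infty$ then $|\Sigma'|^{q'}\le C^{q'-1}|s(y)|^{q'}|y'|$, whose integral over $[0,\pi]$ is $C^{q'-1}\int_I|s|^{q'}dy$. If $q'=\infty$, simply $|\Sigma'|\le C$. In all cases
$$\|\Sigma'\|_{L^{q'}(\mathbb T)}\le C .$$
Here $\mathbb T=[-\pi,\pi]$ with endpoints identified, with the measure $d\theta$ and convolutions taken over it.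

**Step 2: the kernel.** We average $\Sigma$ with a nonnegative trigonometric polynomial that concentrates at scale $1/N$. Let $m$ be the largest even integer with $2m-2\le N$. Then $m\ge2$ and $m\ge N/4$: for $N\ge4$ because $m>\frac{N+2}2-2=\frac N2-1\ge\frac N4$, and for $N=2,3$ because $m=2$. Let
$$k_m(\theta)=\gamma_m\Big(\frac{\sin(m\theta/2)}{\sin(\theta/2)}\Big)^4,\qquad\int_{\mathbb T}k_m=1 .$$
The square of the ratio is an even trigonometric polynomial of degree $m-1$ (a multiple of the Fejér kernel), so $k_m$ is an even nonnegative trigonometric polynomial of degree $2m-2$. For $m=2$ the fourth power of the ratio is $16\cos^4(\theta/2)=4(1+\cos\theta)^2$, and $k_2=\frac1{3\pi}(1+\cos\theta)^2$. On $|\theta|\le\pi/m$ the ratio is at least $2m/\pi$, since $\sin t\ge\frac2\pi t$ on $[0,\frac\pi2]$. So its fourth power has integral at least $cm^3$, and $\gamma_m\le Cm^{-3}$. For $|\theta|\le\pi$ the ratio is at most $\min(m,\pi/|\theta|)$ in modulus. Hence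
$$k_m(\theta)\le Cm^{-3}\min(m^4,\theta^{-4}).$$

**Step 3: the error of averaging.** Put $e_0=\Sigma-k_m*\Sigma$, an even continuous function. We write $e_0$ as a convolution of $\Sigma'$. Since $\Sigma(\theta)-\Sigma(\theta-\tau)=\int_0^\tau\Sigma'(\theta-\sigma)\,d\sigma$,
$$e_0(\theta)=\int_{-\pi}^\pi k_m(\tau)\int_0^\tau\Sigma'(\theta-\sigma)\,d\sigma\,d\tau=(\kappa*\Sigma')(\theta),$$
where exchanging the integrals for $\tau>0$ and for $\tau<0$ gives
$$\kappa(\sigma)=\int_\sigma^\pi k_m\quad(0<\sigma<\pi),\qquad\kappa(\sigma)=-\int_{-\pi}^\sigma k_m\quad(-\pi<\sigma<0).$$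
So $|\kappa(\sigma)|\le\min\big(1,C(m|\sigma|)^{-3}\big)$. Hence $\|\kappa\|_\infty\le1$ and $\|\kappa\|_1\le C/m$, and
$$\|\kappa\|_{L^t(\mathbb T)}\le\|\kappa\|_\infty^{1-1/t}\|\kappa\|_1^{1/t}\le Cm^{-1/t}\qquad(1\le t\le\infty).$$

Now estimate $e_0$. If $p\le q$, Young's inequality applies with $\frac1t=1+\frac1{p'}-\frac1{q'}=1-\frac1p+\frac1q=\beta$ and gives $\|e_0\|_{L^{p'}(\mathbb T)}\le\|\kappa\|_t\|\Sigma'\|_{q'}\le Cm^{-\beta}$. If $p>q$, then $p'<q'$ and $\beta=1$, and $\|e_0\|_{p'}\le C\|e_0\|_{q'}\le C\|\kappa\|_1\|\Sigma'\|_{q'}\le Cm^{-1}$. So in all cases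
$$\|e_0\|_{L^{p'}(\mathbb T)}\le Cm^{-\beta}.\tag{12}$$
By Hölder with $\|\kappa\|_q$ we also have, for every $q$,
$$\|e_0\|_\infty\le\|\kappa\|_{q}\|\Sigma'\|_{q'}\le Cm^{-1/q}.\tag{13}$$

**Step 4: endpoint correction.** We make the error vanish at $\theta=0$ and $\theta=\pi$. Let
$$M(\theta)=\Big(\frac{\sin(m\theta/2)}{m\sin(\theta/2)}\Big)^4 .$$
As above, $M$ is an even trigonometric polynomial of degree $2m-2$, with $0\le M\le1$ and $M(0)=1$. Also $M(\pi)=0$, because $m$ is even and so $\sin(m\pi/2)=0$. From $M\le\min\big(1,(\pi/(m|\theta|))^4\big)$ we get $\|M\|_1\le C/m$, and therefore $\|M\|_{L^{p'}}\le Cm^{-1/p'}$. Put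
$$\Lambda(\theta)=e_0(0)M(\theta)+e_0(\pi)M(\theta-\pi).$$
It is even, since $M(-\theta-\pi)=M(\theta+\pi)=M(\theta-\pi)$, and $\Lambda=e_0$ at $0$ and at $\pi$. By (13),
$$\|\Lambda\|_{L^{p'}}\le Cm^{-1/q}m^{-1/p'}=Cm^{-(1-1/p+1/q)}\le Cm^{-\beta},$$
because $1-\big(\frac1p-\frac1q\big)\ge1-\big(\frac1p-\frac1q\big)_+=\beta$.

**Step 5: reading off $Q$.** The even trigonometric polynomial $k_m*\Sigma+\Lambda$ has degree at most $2m-2\le N$, so it is a polynomial of degree at most $N$ in $\cos\theta$, hence in $w$; call it $Q(w)$. Then $E=S-Q(w)$ corresponds to $e_0-\Lambda$, which vanishes at $\theta=0,\pi$, i.e. at $y=a,b$. Since $|dy/d\theta|\le C$, (12) and Step 4 give $\|E\|_{L^{p'}(I)}\le C\|e_0-\Lambda\|_{L^{p'}(\mathbb T)}\le Cm^{-\beta}\le CN^{-\beta}$. Finally, $|k_m*\Sigma|\le\|\Sigma\|_\infty$ and $|e_0|\le2\|\Sigma\|_\infty$, so $|Q|\le\|\Sigma\|_\infty+|e_0(0)|+|e_0(\pi)|\le5\|\Sigma\|_\infty\le5\|s\|_{L^1(I)}\le C$ on $I_w$. $\square$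

## 9. The lower bound in Theorem B(1)

Let $(p,q)\ne(1,\infty)$ and $0\ne f\in W^{1,p}(I)$. Then $f$ is bounded, so $f\in L^2(I)$. Put $\varepsilon=\|Hf\|_{L^2(J)}$ and $K=\|f_x\|_p/\|f\|_q$.

**Step 1: testing against one $s$.** Let $\|s\|_{q'}\le1$, $N\ge2$, and take $S,Q,E$ from Lemma 2. By (11), almost everywhere
$$s=S'=E'+h(w(y)),\qquad h(w)=-\frac1d\,w^2Q'(w).$$
The polynomial $h$ has degree at most $N+1$ and no constant term. By Markov's inequality, rescaled to $I_w$, $|Q'|\le\frac2\lambda N^2\max_{I_w}|Q|\le CN^2$ on $I_w$, and $|w|\le1$, so $|h|\le CN^2$ there. Both $f$ and $E$ are absolutely continuous and $E(a)=E(b)=0$, so $\int_IfE'=-\int_If_xE$. Using Hölder for this term and Lemma 1, with $N+1$ in place of $N$, for a multiple of $h$,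
$$\Big|\int_Ifs\Big|\le\Big|\int_If_xE\Big|+\Big|\int_If\,h(w(y))\,dy\Big|\le C_1N^{-\beta}\|f_x\|_p+CN^2\big(e^{A(N+1)}\varepsilon+e^{-N}\|f\|_1\big).$$

**Step 2: taking the supremum.** All constants are independent of $s$ and $N$. Taking the supremum over $s$ and using $\|f\|_1\le C\|f\|_q$, for every $N\ge2$
$$\|f\|_q\le C_1N^{-\beta}\|f_x\|_p+C_2N^2e^{A(N+1)}\varepsilon+C_2N^2e^{-N}\|f\|_q.\tag{14}$$

**Step 3: choosing $N$.** We want the first and last terms absorbed on the left. Choose $N_0\ge2$ with $C_2N^2e^{-N}\le\frac14$ for all $N\ge N_0$, and set $N=\max\big(N_0,\lceil(4C_1K)^{1/\beta}\rceil\big)$. This is where $\beta>0$ is used. Then $C_1N^{-\beta}\|f_x\|_p=C_1N^{-\beta}K\|f\|_q\le\frac14\|f\|_q$, and (14) gives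
$$\frac12\|f\|_q\le C_2N^2e^{A(N+1)}\varepsilon\le e^{A'N}\varepsilon$$
for a suitable constant $A'$. Since $N\le N_0+1+(4C_1K)^{1/\beta}$,
$$\|Hf\|_{L^2(J)}\ge\tfrac12e^{-A'N}\|f\|_q\ge c_1\exp\big(-c_2K^{1/\beta}\big)\|f\|_{L^q(I)} .$$
This is (3) with $\theta=1/\beta$. Together with Section 6 it proves Theorem B(1), and in particular the inequalities displayed after Theorem B for $(1,2)$ and $(1,1)$, with their sharpness. With $\|f\|_{L^2}=1$ and $\|f_x\|_{L^1}\le K$, the infimum of $\|Hf\|_{L^2(J)}$ lies between $c\,e^{-CK^2}$ and $C\,e^{-cK^2}$. $\blacksquare$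

## 10. The pair $(1,\infty)$

When $(p,q)=(1,\infty)$ we have $\beta=0$, and the first term of (14) does not decay in $N$. Here $m_{1,\infty}(K)$ has a threshold at $K=1$.

**Proof of Theorem B(2). Step 1: $K\ge1$.** We exhibit functions with variation $1$ and vanishing $L^2$ norm. For $0<\delta<|I|$ let $f_\delta(x)=\max\big(0,1-\frac{x-a}\delta\big)$ on $I=[a,b]$. Then $\|f_\delta\|_\infty=1$ and $\|\partial_xf_\delta\|_{L^1(I)}=1$. Since $H$ is an isometry of $L^2(\mathbb R)$, $\|Hf_\delta\|_{L^2(J)}\le\|f_\delta\|_{L^2}=(\delta/3)^{1/2}\to0$. So $m_{1,\infty}(K)=0$ for all $K\ge1$.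

**Step 2: $K<1$.** Here $f$ cannot come near zero, and we reduce to the pair $(1,1)$. Let $\|f\|_\infty=1$ and $\|f_x\|_1\le K<1$. At some point of $I$ we have $|f|=1$, so $|f|\ge1-K$ on all of $I$. Hence $\|f\|_1\ge(1-K)|I|$ and $\|f_x\|_1/\|f\|_1\le\frac K{(1-K)|I|}$. Theorem B(1) for $(p,q)=(1,1)$, where $\beta=1$, gives
$$\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-\frac{c_2K}{(1-K)|I|}\Big)(1-K)|I|>0 .$$
This bound depends only on $K,I,J$, so $m_{1,\infty}(K)>0$. $\blacksquare$
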